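\title{Minimal invariable generating sets can be larger than minimal generating sets}

\begin{abstract}
For a finite group $G$ let $m(G)$ be the largest cardinality of a minimal generating set and $m_I(G)$ the largest cardinality of a minimal invariable generating set. We show that the inequality $m_I(G)\le m(G)$ fails in general: a split extension of an abelian group by $\mathrm{PSL}(2,131)$ has $m(G)\le 9$ and $m_I(G)\ge 10$. In the same family the difference $m_I-m$ is unbounded and the ratio $m_I/m$ exceeds $2-\varepsilon$ for every $\varepsilon>0$. The examples rest on modules with nonzero first cohomology, and we prove an upper bound for $m_I(G)$ showing that first cohomology is the only way in which a solvable normal subgroup can contribute more to $m_I$ than to $m$.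
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. A generating set $X$ of a group $G$ is \emph{minimal} if no proper subset of $X$ generates $G$, and $m(G)$ denotes the largest cardinality of a minimal generating set. In the additive group of a vector space over a prime field the minimal generating sets are the bases, and $m$ is the dimension. In general minimal generating sets have different sizes (both $\{1\}$ and $\{2,3\}$ are minimal generating sets of $\mathbb Z/6\mathbb Z$), and $m(G)$ records the longest irredundant way of generating $G$.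

A subset $\{g_1,\dots,g_d\}$ of $G$ \emph{invariably generates} $G$ if $\{x_1g_1x_1^{-1},\dots,x_dg_dx_d^{-1}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. An invariable generating set is \emph{minimal} if no proper subset of it invariably generates $G$, and $m_I(G)$ denotes the largest cardinality of a minimal invariable generating set.

Both notions are best read through subgroups. We say that a subgroup $M$ of $G$ \emph{captures} a subset $X$ if every element of $X$ has a conjugate in $M$. A set generates $G$ if and only if no maximal subgroup contains it, and it invariably generates $G$ if and only if no maximal subgroup (equivalently, no proper subgroup) captures it. Three consequences are used throughout. A set containing an invariable generating set invariably generates. An invariable generating set $X$ is minimal if and only if for each $x\in X$ some maximal subgroup $M_x$ captures $X\setminus\{x\}$. And if $N$ is a normal subgroup contained in $M$, then $M$ captures $X$ if and only if $M/N$ captures the image of $X$ in $G/N$.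

How do $m$ and $m_I$ compare? If $G$ is nilpotent, every maximal subgroup is normal, capturing is the same as containing, and $m_I(G)=m(G)$. It is known that this equality holds for all solvable groups, and that it can fail: $m(A_5)=3$ while $m_I(A_5)=2$. The example is instructive. The set $\{(1\,2\,3),(1\,2\,4),(1\,2\,5)\}$ generates $A_5$, and any two of its elements fix a common point. On the invariable side, $A_4$ captures all elements of order at most $3$ and the dihedral subgroup of order $10$ captures all elements of order $1$, $2$ or $5$, so an invariable generating set contains a $3$-cycle and a $5$-cycle. These two already suffice: a subgroup capturing them has order divisible by $15$, and the simple group $A_5$ has no proper subgroup of index at most $4$.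

What happens in $A_5$ suggests a general inequality. In a minimal invariable generating set $X$ the subgroup $M_x$ captures every element except $x$, so the elements of $X$ are pairwise non-conjugate and so are the subgroups $M_x$. In a minimal generating set the corresponding objects need only be distinct. Irredundancy thus seems harder to achieve invariably, and one is led to the following question, posed by Garzoni and Lucchini \cite{GL}:
\begin{quote}
\emph{Is $m_I(G)\le m(G)$ for every finite group $G$?}
\end{quote}
There is no direct route to a proof, since the conjugates of the elements of $X$ that lie in $M_x$ may depend on $x$, and no single choice of conjugates need form an irredundant set. We show that the answer is negative. Throughout, $H^1$ is first group cohomology; its definition is recalled in Section~\ref{sec:cocycles}.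

\begin{theorem}\label{thm:main}
Let $p\ge 11$ be a prime such that some odd prime divides $p+1$, let $S=\mathrm{PSL}(2,p)$, and let $r_1,\dots,r_k$ be the distinct odd primes dividing $|S|=p(p^2-1)/2$. For each $i$ there is an irreducible $\mathbb F_{r_i}S$-module $V_i$ with $H^1(S,V_i)\ne0$. For any such choice, the group $G_p=(V_1\times\dots\times V_k)\rtimes S$ satisfies
\[
m(G_p)=m(S)+k\le k+4,\qquad m_I(G_p)\ge 2k .
\]
\end{theorem}

\begin{corollary}\label{cor:counter}
If $k\ge5$, then $m(G_p)<m_I(G_p)$. For example, $p=131$ gives $|S|=2^2\cdot3\cdot5\cdot11\cdot13\cdot131$, so $k=5$ and $m(G_p)\le 9<10\le m_I(G_p)$.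
\end{corollary}

\begin{theorem}\label{thm:unbounded}
We have $\sup_G\,(m_I(G)-m(G))=\infty$, and for every $\varepsilon>0$ there is a finite group $G$ with $m_I(G)>(2-\varepsilon)\,m(G)$.
\end{theorem}

The last result explains the cohomological hypothesis. Recall that a \emph{chief series} of $G$ is a chain of normal subgroups of $G$ from $1$ to $G$ in which each factor $H/K$ is a minimal normal subgroup of $G/K$. The factor $H/K$ is \emph{complemented} if it has a complement in $G/K$. A solvable chief factor is elementary abelian, and conjugation makes it an irreducible $G$-module over a prime field.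

\begin{theorem}\label{thm:upper}
Let $N$ be a solvable normal subgroup of a finite group $G$, and fix a chief series of $G$ through $N$. For an irreducible $G$-module $V$ over a prime field let $e_V$ be the number of factors of the series below $N$ that are complemented and $G$-isomorphic to $V$, and put $h_V=\dim_{\mathrm{End}_G(V)}H^1(G/C_G(V),V)$. Then, with $V$ running over isomorphism classes,
\[
m(G)=m(G/N)+\sum_V e_V,\qquad m_I(G)\le m_I(G/N)+\sum_{V:\,e_V>0}(e_V+h_V).
\]
Hence $m_I(G)-m(G)\le m_I(G/N)-m(G/N)+\sum_{V:\,e_V>0}h_V$. In particular, if $m_I(G/N)\le m(G/N)$ but $m_I(G)>m(G)$, then $H^1(G/C_G(V),V)\ne0$ for some complemented chief factor $V$ of $G$ below $N$.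
\end{theorem}

Sections~\ref{sec:ordinary} and~\ref{sec:cocycles} describe how an abelian normal subgroup affects ordinary and invariable generation, and Section~\ref{sec:example} shows the difference in an extension of $A_5$ of order $7500$. Section~\ref{sec:psl} collects what is needed about $\mathrm{PSL}(2,p)$, Section~\ref{sec:construction} proves Theorem~\ref{thm:main}, Corollary~\ref{cor:counter} and Theorem~\ref{thm:unbounded}, and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.

\section{Ordinary generation and abelian minimal normal subgroups}\label{sec:ordinary}

\begin{proposition}\label{prop:m}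
Let $A$ be an abelian minimal normal subgroup of a group $G$. Then $m(G)=m(G/A)+1$ if $A$ has a complement in $G$, and $m(G)=m(G/A)$ otherwise.
\end{proposition}

\begin{proof}
Let $H\le G$ with $HA=G$. The subgroup $H\cap A$ is normalized by $H$ and, as $A$ is abelian, by $A$. So it is normal in $G$ and equals $A$ or $1$; that is, $H$ is either $G$ or a complement of $A$. Applying this to the subgroups containing a complement, we see that a complement is a maximal subgroup, because a complement is not properly contained in another one.

\emph{Upper bound.} Let $X$ be a minimal generating set of $G$, and let $Y\subseteq X$ be minimal subject to its image generating $G/A$. Two elements of $Y$ cannot have the same image, so $Y$ maps bijectively onto a minimal generating set of $G/A$, and $|Y|\le m(G/A)$. Put $H=\langle Y\rangle$, so that $HA=G$. If $H=G$, which is forced when $A$ has no complement, then $X=Y$. Otherwise $H$ is a complement and $X\ne Y$. An element $x\in X\setminus Y$ lies outside $H$, for otherwise $X\setminus\{x\}$ would generate $G$. Since $H$ is maximal, $Y\cup\{x\}$ generates $G$, and $X=Y\cup\{x\}$.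

\emph{Lower bound.} If $A$ has no complement, lift a minimal generating set of $G/A$ of size $m(G/A)$ to a set $Y\subseteq G$. Then $\langle Y\rangle A=G$, so $\langle Y\rangle=G$, and $Y$ is minimal because its image is. If $H$ is a complement, take a minimal generating set $Y$ of $H\cong G/A$ of size $m(G/A)$ and an element $1\ne a\in A$. Then $Y\cup\{a\}$ generates $G$ by maximality of $H$. Removing $a$ leaves a subset of $H$, and removing some $y\in Y$ leaves a set that does not generate modulo $A$.
\end{proof}

The decisive step is in the upper bound: $Y$ lies in exactly one complement, namely $\langle Y\rangle$, and one further element escapes from it. For invariable generation this step breaks down. A set $Y$ whose image invariably generates $G/A$ may be captured by several non-conjugate complements, and a further element may escape from some of them and be captured by others. Conjugacy classes of complements are counted by first cohomology.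

\section{Cocycles and complements}\label{sec:cocycles}

Modules are finite left modules, written additively. Let $V$ be a $G$-module. A \emph{cocycle} is a map $\delta\colon G\to V$ with $\delta(st)=\delta(s)+s\,\delta(t)$ for all $s,t\in G$. The maps $s\mapsto(1-s)w$ with $w\in V$ are cocycles, called \emph{coboundaries}, and $H^1(G,V)$ is the group of cocycles modulo coboundaries; $[\delta]$ is the class of $\delta$. For $R\le G$, restriction of maps induces a homomorphism $H^1(G,V)\to H^1(R,V)$, written $c\mapsto c|_R$. The cocycle identity gives $\delta(1)=0$ and $\delta(g^{-1})=-g^{-1}\delta(g)$, and shows that $\delta^{-1}(0)$ is a subgroup. Since $\delta(g')=\delta(g)+g\,\delta(g^{-1}g')$, the fibers of $\delta$ are the left cosets of $\delta^{-1}(0)$. Finally $\delta(t^j)=(1+t+\dots+t^{j-1})\delta(t)$, so a cocycle on a cyclic group $\langle t\rangle$ is determined by its value at $t$, and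
\begin{equation}\label{eq:cyclic}
[\delta]|_{\langle t\rangle}=0\iff \delta(t)\in(1-t)V .
\end{equation}

\begin{lemma}\label{lem:average}
Let $r$ be a prime, $V$ an $\mathbb F_rG$-module, and $R\le G$ a subgroup of index prime to $r$. Then restriction $H^1(G,V)\to H^1(R,V)$ is injective. In particular, $H^1(G,V)=0$ if $r\nmid|G|$.
\end{lemma}

\begin{proof}
Let $[\delta]|_R=0$. After subtracting a coboundary, $\delta$ vanishes on $R$ and is therefore constant on each coset $sR$. Let $n=|G:R|$ and $w=\sum_{sR}\delta(s)$. Each $g\in G$ permutes the cosets, so $w=\sum_{sR}\delta(gs)=n\,\delta(g)+gw$, and $\delta(g)=(1-g)(n^{-1}w)$. For the last assertion take $R=1$.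
\end{proof}

Conversely, every prime dividing the group order supports some cohomology.

\begin{lemma}\label{lem:exist}
Let $r$ be a prime dividing the order of a group $S$. Then $H^1(S,V)\ne0$ for some irreducible $\mathbb F_rS$-module $V$.
\end{lemma}

\begin{proof}
Let $I$ be the augmentation ideal of $\mathbb F_rS$, the set of elements whose coefficients sum to $0$. The map $s\mapsto s-1$ is a cocycle $S\to I$, since $st-1=(s-1)+s(t-1)$. Suppose that $s-1=(1-s)w$ for all $s$, with $w\in I$. Then $w+1$ is fixed by $S$, so it is a multiple of $\sum_{s\in S}s$, which lies in $I$ because $|S|=0$ in $\mathbb F_r$. This gives $1\in I$, which is false. Hence $H^1(S,I)\ne0$.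

If $U$ is a submodule of a module $M$ and $H^1(S,M/U)=0=H^1(S,U)$, then $H^1(S,M)=0$: a cocycle into $M$ can be moved into $U$ by subtracting a coboundary, and is then a coboundary. By induction along a composition series, some composition factor $V$ of $I$ has $H^1(S,V)\neq0$.
\end{proof}

Now let $V$ be an $S$-module and consider $V\rtimes S$. Its elements are written $vs$ with $v\in V$ and $s\in S$, and $svs^{-1}=s\cdot v$, so that $(vs)(v's')=(v+sv')\,ss'$. A complement of $V$ contains exactly one element $\varepsilon(s)s$ over each $s\in S$, and the set
\[
H_\varepsilon=\{\varepsilon(s)s: s\in S\}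
\]
is closed under multiplication exactly when $\varepsilon$ is a cocycle. So the complements are the groups $H_\varepsilon$, and $H_0=S$. For $w\in V$,
\begin{equation}\label{eq:conjw}
w(vs)w^{-1}=\bigl(v+(1-s)w\bigr)s .
\end{equation}
The conjugates of $H_\varepsilon$ are the groups $wH_\varepsilon w^{-1}$, so by \eqref{eq:conjw} two complements are conjugate if and only if their cocycles have the same class.

\begin{lemma}\label{lem:conj}
The complement $H_\varepsilon$ captures the element $vs$ of $V\rtimes S$ if and only if $v-\varepsilon(s)\in(1-s)V$.
\end{lemma}

\begin{proof}
Every element of $V\rtimes S$ has the form $hw$ with $h\in H_\varepsilon$ and $w\in V$. The conjugate $(hw)(vs)(hw)^{-1}$ lies in $H_\varepsilon$ if and only if $w(vs)w^{-1}$ does, and by \eqref{eq:conjw} this means $\varepsilon(s)=v+(1-s)w$.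
\end{proof}

\section{An extension of $A_5$}\label{sec:example}

Let $S=A_5$ act on $\{0,1,2,3,4\}$, and let $P$ be the permutation module over $\mathbb F_5$, with basis $e_0,\dots,e_4$ and $ge_i=e_{g(i)}$. Let $I$ be the submodule of vectors with coordinate sum $0$ and $J$ the span of $e_0+\dots+e_4$. Then $J\le I$ since $5=0$, and $V=I/J$ has order $5^3$. Let $s=(0\,1\,2\,3\,4)$ and $t=(1\,2\,3)$.

Identify $e_i$ with $x^i$ and put $y=x-1$. Then $P=\mathbb F_5[x]/(x^5-1)=\mathbb F_5[y]/(y^5)$, the element $s$ acts as multiplication by $x$, and the $s$-invariant subspaces are the ideals $y^jP$, of dimension $5-j$. Thus $I=yP$, $J=y^4P$ and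
\[
V=yP/y^4P,\qquad (1-s)V=y^2P/y^4P .
\]
The module $V$ is irreducible. Indeed, the only candidates for a submodule strictly between $J$ and $I$ are $y^3P$ and $y^2P$, and taking orthogonal complements for the standard dot product exchanges $S$-submodules of dimensions $2$ and $3$. So it suffices to exclude $y^3P$. Now $y^3=x^3-3x^2+3x-1$ has coordinates $(4,3,2,1,0)$, so every vector of $y^3P=\langle y^3\rangle+J$ has coordinates in arithmetic progression, whereas $(0\,1\,2)$ sends $y^3$ to the vector with coordinates $(2,4,3,1,0)$.

The map $\delta(g)=e_{g(0)}-e_0+J$ is a cocycle, because $e_{gh(0)}-e_0=(e_{g(0)}-e_0)+g(e_{h(0)}-e_0)$. It has $\delta(t)=0$, and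
\[
v:=\delta(s)=y+J\notin(1-s)V .
\]
So $G=V\rtimes S$ has non-conjugate complements $S$ and $H_\delta$, and the cyclic group $\langle s\rangle$ already tells them apart.

Consider $X=\{t,s,vs\}$. A subgroup $K$ capturing $X$ maps onto $A_5$, since its image captures a $3$-cycle and a $5$-cycle. As in Proposition~\ref{prop:m}, $K$ is then $G$ or a complement $H_\varepsilon$. By Lemma~\ref{lem:conj}, capturing $s$ requires $\varepsilon(s)\in(1-s)V$ and capturing $vs$ requires $\varepsilon(s)\in v+(1-s)V$. These cosets are disjoint, so $K=G$ and $X$ invariably generates $G$. It is minimal: $\{t,s\}\subseteq S$, $\{t,vs\}\subseteq H_\delta$ and $\{s,vs\}\subseteq V\langle s\rangle$.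

Compare $X$ with $\{t,s,v\}$, which also invariably generates $G$, because no complement captures a nonzero element of $V$. There the single element $v$ escapes from all complements, and $s$ is present only because the quotient $A_5$ needs a $5$-cycle. In $X$ the work is shared: $vs$ escapes from $S$, and $s$ escapes from $H_\delta$. The image of $X\setminus\{s\}$ still invariably generates $A_5$, so $s$ is needed on account of $V$ alone. The module $V$ thus makes two elements indispensable, while it raises $m$ by one.

Here $m(G)=m(A_5)+1=4>|X|$, so one module is not enough. If modules for $k$ different primes can be used together without interfering, the count becomes $2k$ against $m(S)+k$. We therefore want a group $S$ with cyclic Sylow subgroups, so that one element detects each cohomology class, with many prime divisors, and with $m(S)$ small. The groups $\mathrm{PSL}(2,p)$ have these properties.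

\section{The groups $\mathrm{PSL}(2,p)$}\label{sec:psl}

Let $p\ge11$ be a prime and $S=\mathrm{PSL}(2,p)$. The group $S$ acts on the projective line $\mathbb P^1(\mathbb F_{p^2})$, preserving $\mathbb P^1(\mathbb F_p)$. The fixed points of an element are the eigenlines of a matrix representing it, so a non-identity element fixes at most two points. By a \emph{torus} we mean the pointwise stabilizer in $S$ either of two points of $\mathbb P^1(\mathbb F_p)$, or of two points of $\mathbb P^1(\mathbb F_{p^2})\setminus\mathbb P^1(\mathbb F_p)$ that are Galois conjugate over $\mathbb F_p$. A torus is cyclic, of order $(p-1)/2$ in the first case and $(p+1)/2$ in the second: its preimage in $\mathrm{SL}(2,p)$ is a copy of $\mathbb F_p^\times$, respectively of the group of elements of norm $1$ in $\mathbb F_{p^2}^\times$. A non-identity element of a torus fixes exactly the two points that define it, so distinct tori intersect trivially.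

By Dickson's theorem \cite[II.8.27]{Hu}, every maximal subgroup of $S$ is of one of the following types:
\begin{enumerate}
\item[(B)] the stabilizer of a point of $\mathbb P^1(\mathbb F_p)$, of order $p(p-1)/2$;
\item[(D)] the normalizer $N_S(T)$ of a torus $T$, dihedral of order $2|T|=p\mp1$;
\item[(E)] a subgroup isomorphic to $A_4$, $S_4$ or $A_5$.
\end{enumerate}

\begin{lemma}\label{lem:sylow}
For every odd prime $r$, the Sylow $r$-subgroups of $S$ are cyclic.
\end{lemma}

\begin{proof}
For $r=p$ they have order $p$. An odd prime $r\ne p$ dividing $|S|$ divides exactly one of $(p-1)/2$ and $(p+1)/2$, the $r$-part of $|S|$ divides that number, and a torus of that order is cyclic.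
\end{proof}

\begin{lemma}\label{lem:two}
Let $r$ be an odd prime dividing $p+1$. Then an element of order $p$ and a non-identity $r$-element invariably generate $S$.
\end{lemma}

\begin{proof}
A maximal subgroup capturing both has order divisible by $pr$. But $r\nmid p(p-1)/2$ excludes type (B), while $p\nmid p\mp1$ and $p\nmid 12,24,60$ exclude types (D) and (E).
\end{proof}

To bound $m(S)$, call a subset of a group \emph{independent} if none of its elements lies in the subgroup generated by the others. Minimal generating sets and their subsets are independent. Let $\Omega(n)$ be the number of prime factors of $n$ counted with multiplicity. If $\{y_1,\dots,y_t\}$ is an independent subset of $H$, then $1<\langle y_1\rangle<\langle y_1,y_2\rangle<\cdots$ is strictly increasing, so $t\le\Omega(|H|)$.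

\begin{lemma}\label{lem:small}
None of $A_4$, $S_4$, $A_5$ has an independent subset of size $4$.
\end{lemma}

\begin{proof}
For $A_4$ we have $\Omega(12)=3$. Let $H$ be $S_4$ or $A_5$, so that $\Omega(|H|)=4$, and let $\{y_1,\dots,y_4\}\subseteq H$ be independent. For every ordering of the $y_i$ the chain above has four steps, so each step has prime index and the chain ends in $H$. Hence every $t$-subset generates a subgroup whose order has exactly $t$ prime factors. The four $3$-subsets generate subgroups of prime index, and these are distinct, since $y_i$ lies in all of them except the one that omits it.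

In $A_5$ a subgroup of prime index has index $5$ and is a point stabilizer. Two of these meet in a group of order $3$, which cannot contain the subgroup generated by a $2$-subset. In $S_4$ the subgroups of prime index are $A_4$ and the three dihedral groups of order $8$, and any two of them meet in the normal Klein four-group. Each $y_i$ lies in three of the four subgroups, hence in the four-group, contradicting $\Omega(4)=2$.
\end{proof}

The next bound is due to Whiston and Saxl \cite{WS}; we include a proof.

\begin{proposition}\label{prop:four}
We have $m(S)\le4$.
\end{proposition}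

\begin{proof}
Suppose that $X=\{x_1,\dots,x_n\}$ is a minimal generating set of $S$ with $n\ge5$, and choose maximal subgroups $H_i\supseteq X\setminus\{x_i\}$. Then $x_i\notin H_i$, so the $H_i$ are distinct, and the intersection of any $j$ of them contains an independent set of size $n-j$. With $j=1$, Lemma~\ref{lem:small} excludes type (E).

Suppose that $H_i=N_S(T_i)$ and $H_j=N_S(T_j)$ with $i\ne j$. Then $T_i\ne T_j$, so $T_i\cap T_j=1$. For $L=H_i\cap H_j$ we have $|L:L\cap T_i|\le2$ and $|L\cap T_i:L\cap T_i\cap T_j|\le2$, so $|L|\le4$ and $\Omega(|L|)\le2<n-2$, a contradiction. Hence at most one $H_i$ has type (D), and at least $n-1\ge4$ of them are point stabilizers. Three distinct point stabilizers intersect trivially, yet their intersection contains an independent set of size $n-3\ge2$. This is again a contradiction.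
\end{proof}

\section{The construction}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The modules $V_i$ exist by Lemma~\ref{lem:exist}. Put $V=V_1\times\dots\times V_k$, $G=G_p=V\rtimes S$ and $W_i=\prod_{j\ne i}V_j$.

The subgroup $V_1$ is an abelian minimal normal subgroup of $G$ with complement $W_1S$, and $G/V_1\cong(V_2\times\dots\times V_k)\rtimes S$ has the same shape. Applying Proposition~\ref{prop:m} $k$ times and then Proposition~\ref{prop:four}, we get $m(G)=m(S)+k\le k+4$.

For the lower bound on $m_I(G)$ we choose, for each prime, a pair of elements like the pair $s,vs$ of Section~\ref{sec:example}. Let $s_i$ generate a Sylow $r_i$-subgroup of $S$ (Lemma~\ref{lem:sylow}), let $\delta_i\colon S\to V_i$ be a cocycle that is not a coboundary, and put $v_i=\delta_i(s_i)$. By Lemma~\ref{lem:average}, $[\delta_i]|_{\langle s_i\rangle}\ne0$, so by \eqref{eq:cyclic}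
\begin{equation}\label{eq:vi}
v_i\notin(1-s_i)V_i .
\end{equation}
Let $a_i=s_i$, $b_i=v_is_i$ and $X=\{a_i,b_i:1\le i\le k\}$. The $s_i$ have different orders and $v_i\ne0$, so $|X|=2k$. We show that $X$ is a minimal invariable generating set.

\emph{$X$ invariably generates $G$.} Suppose that a proper subgroup $K$ captures $X$. The image of $K$ in $S$ captures $\{s_1,\dots,s_k\}$, which contains an element of order $p$ and a non-identity $r$-element for an odd prime $r$ dividing $p+1$. So $KV=G$ by Lemma~\ref{lem:two}. The subgroup $U=K\cap V$ is normalized by $K$ and by the abelian group $V$, so it is a submodule of $V$, and $U\ne V$ because $K\ne G$. To reduce to a single module, note that the $V_j$ are the Sylow subgroups of $V$. Hence $U$ is the product of the submodules $U\cap V_j$, each of which is $0$ or $V_j$, and so $U\le W_i$ for some $i$. By Dedekind's law $KW_i\cap V=W_i(K\cap V)=W_i$, so the image of $K$ in $G/W_i\cong V_i\rtimes S$ meets $V_i$ trivially. It also maps onto $S$, so it is a complement $H_\varepsilon$ for a cocycle $\varepsilon\colon S\to V_i$. It captures the images $s_i$ and $v_is_i$ of $a_i$ and $b_i$, and Lemma~\ref{lem:conj} gives $-\varepsilon(s_i)\in(1-s_i)V_i$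 and $v_i-\varepsilon(s_i)\in(1-s_i)V_i$. Subtracting, $v_i\in(1-s_i)V_i$, contrary to \eqref{eq:vi}.

\emph{No $b_i$ can be removed.} The set $X\setminus\{b_i\}$ is contained in the proper subgroup $W_iS$.

\emph{No $a_i$ can be removed.} Let $H=\{\delta_i(s)s:s\in S\}$. Then $W_iH$ is a subgroup of index $|V_i|$ in $G$, and it contains $b_i=\delta_i(s_i)s_i$. It need not contain the elements $a_j$ and $b_j$ with $j\ne i$, but it captures them. The order of $s_j$ is prime to $r_i$, so $H^1(\langle s_j\rangle,V_i)=0$ by Lemma~\ref{lem:average}, and $\delta_i(s_j)=(1-s_j)w$ for some $w\in V_i$ depending on $j$. By \eqref{eq:conjw},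
\[
wa_jw^{-1}=\delta_i(s_j)s_j\in H,\qquad wb_jw^{-1}=v_j\cdot\delta_i(s_j)s_j\in W_iH .
\]
So the proper subgroup $W_iH$ captures $X\setminus\{a_i\}$. This is the step with no counterpart for ordinary generation.

Thus $m_I(G)\ge|X|=2k$.
\end{proof}

\begin{remark}\label{rem:hyp}
The prime $2$ is left out because the Sylow $2$-subgroups of $S$ are not cyclic (one of $p\mp1$ is divisible by $4$, and a dihedral group of that order contains a four-group), so Lemma~\ref{lem:average} does not lead to a single element satisfying \eqref{eq:vi}. The hypothesis on $p+1$ enters only through Lemma~\ref{lem:two}. If $p+1$ is a power of $2$, a point stabilizer $B$ has order $p(p-1)/2$ and index $p+1$, so it contains a Sylow $r_i$-subgroup for every $i$, and the proper subgroup $VB$ captures $X$.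
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:counter}]
If $k\ge5$, then $2k>k+4$. For $p=131$ we have $p-1=2\cdot5\cdot13$ and $p+1=2^2\cdot3\cdot11$. So the odd primes dividing $|S|$ are $3,5,11,13,131$, and $3$ divides $p+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
Let $q_1,\dots,q_n$ be distinct odd primes, $n\ge 1$. By Dirichlet's theorem on primes in arithmetic progressions there is a prime $p\ge11$ with $p\equiv-1\pmod{q_1\cdots q_n}$. Then $q_1,\dots,q_n$ divide $p+1$, and together with $p$ they give $k\ge n+1$. By Theorem~\ref{thm:main},
\[
m_I(G_p)-m(G_p)\ge k-4,\qquad \frac{m_I(G_p)}{m(G_p)}\ge\frac{2k}{k+4}=2-\frac{8}{k+4}.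
\]
Both assertions follow by letting $n\to\infty$.
\end{proof}

\section{The cohomological upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:upper}. Let $1=N_0<N_1<\dots<N_\ell=N$ be the part of the chief series below $N$. The formula for $m(G)$ follows from Proposition~\ref{prop:m} applied to $N_j/N_{j-1}$ in $G/N_{j-1}$ for $j=1,\dots,\ell$, since $\sum_Ve_V$ is the number of complemented factors.

For $m_I(G)$ the difficulty is that a module may occur several times in the series, with complements living in different quotients of $G$. Cocycles defined on $G$ itself handle all of them at once, because every such complement is the zero set of a cocycle.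

\subsection*{Zero sets of cocycles}
Let $H/K$ be an abelian chief factor of $G$ and $M/K$ a complement in $G/K$. Every $g\in G$ can be written $g=hm$ with $h\in H$, $m\in M$, and $hK$ is determined by $g$ because $M\cap H=K$. Put $\gamma_M(g)=hK$. From $hm\cdot h'm'=h(mh'm^{-1})\cdot mm'$, and because $H$ acts trivially on $H/K$, we see that $\gamma_M\colon G\to H/K$ is a cocycle. Its zero set is $M$, and on $H$ it is the quotient map $H\to H/K$.

From now on $V$ is an irreducible $\mathbb F_rG$-module, $C=C_G(V)$, and $F=\mathrm{End}_G(V)$, which is a finite division ring by Schur's lemma and hence a field. Composition with elements of $F$ makes $H^1(G,V)$ an $F$-vector space, restriction maps are $F$-linear, and all dimensions are taken over $F$. For a cocycle $\delta\colon G\to V$ and $g,t\in G$ we have $\delta(gtg^{-1})=\delta(g)+g\,\delta(t)+gt\,\delta(g^{-1})$ and $\delta(g)=-g\,\delta(g^{-1})$, so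
\begin{equation}\label{eq:conjdelta}
\delta(gtg^{-1})=g\bigl(\delta(t)-(1-t)\,\delta(g^{-1})\bigr).
\end{equation}
For $T\subseteq G$ define the subspace
\[
T_V^\perp=\{c\in H^1(G,V): c|_{\langle t\rangle}=0\ \text{for all } t\in T\}.
\]
It shrinks as $T$ grows, and it linearizes the notion of capturing.

\begin{lemma}\label{lem:perp}
Let $\delta\colon G\to V$ be a cocycle and $T\subseteq G$.
\begin{enumerate}
\item[(a)] If $\delta^{-1}(0)$ captures $T$, then $[\delta]\in T_V^\perp$.
\item[(b)] If $\delta$ is surjective and $[\delta]\in T_V^\perp$, then $\delta^{-1}(0)$ is a proper subgroup that captures $T$.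
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:conjdelta}, $gtg^{-1}\in\delta^{-1}(0)$ if and only if $\delta(t)=(1-t)\delta(g^{-1})$. With \eqref{eq:cyclic} this gives (a). For (b), write $\delta(t)=(1-t)w$ and choose $g$ with $\delta(g^{-1})=w$. The zero set is proper because $V\ne0$.
\end{proof}

Lemma~\ref{lem:conj} is the case $G=V\rtimes S$, $\delta(vs)=v-\varepsilon(s)$.

\subsection*{Classes that vanish on a normal subgroup}
Not every class in $H^1(G,V)$ comes from a complement of a factor below $N$; those that do have nonzero restriction to $N$. For a normal subgroup $B$ of $G$ let $I_B$ be the kernel of restriction $H^1(G,V)\to H^1(B,V)$. If $B\le B'$, then $I_{B'}\subseteq I_B$.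

\begin{lemma}\label{lem:IB}
Let $B$ be a normal subgroup of $G$.
\begin{enumerate}
\item[(a)] If $B\not\le C$, then $I_B=0$.
\item[(b)] If $B\le C$, then for every cocycle $\delta$ the map $\delta|_B\colon B\to V$ is a homomorphism with $\delta(gbg^{-1})=g\,\delta(b)$; moreover $[\delta]\in I_B$ if and only if $\delta|_B=0$, and $I_B\cong H^1(G/B,V)$.
\item[(c)] For every cocycle $\delta$, either $[\delta]\in I_C$ or $\delta$ is surjective. Also $\dim I_C=h_V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fixed points $V^B$ form a proper submodule, so $V^B=0$. A class in $I_B$ is represented by a cocycle $\delta$ vanishing on $B$. For $b\in B$ and $g\in G$ we have $b\,\delta(g)=\delta(bg)=\delta(g\cdot g^{-1}bg)=\delta(g)$, so $\delta(g)\in V^B=0$.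

(b) The first assertion follows from the cocycle identity and \eqref{eq:conjdelta}. Coboundaries vanish on $B$, which gives the second. Cocycles vanishing on $B$ are constant on cosets of $B$, so they are the same as cocycles $G/B\to V$, and coboundaries correspond.

(c) By (b), $\delta(C)$ is a submodule. If it is $0$, then $[\delta]\in I_C$; otherwise it is $V$. The dimension is given by (b).
\end{proof}

We also need that \emph{a normal $r$-subgroup $Q$ of $G$ acts trivially on $V$}: counting orbits gives $V^Q\ne0$, and $V^Q$ is a submodule. The next lemma is one of the two places where solvability of $N$ is used; the other is that the factors $N_j/N_{j-1}$ are abelian.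

\begin{lemma}\label{lem:hzero}
If $N\not\le C$, then $h_V=0$. In all cases $I_C\subseteq I_N$.
\end{lemma}

\begin{proof}
Let $N\not\le C$ and $L=G/C$. The nontrivial solvable normal subgroup $NC/C$ contains a minimal normal subgroup $Q$ of $L$, which is an elementary abelian $q$-group. Since $L$ acts faithfully, $Q$ acts nontrivially on $V$, so $q\ne r$ and $H^1(Q,V)=0$ by Lemma~\ref{lem:average}. Thus $H^1(L,V)$ is the kernel of restriction to $Q$, which is $0$ by Lemma~\ref{lem:IB}(a) applied to $L$. Hence $h_V=0$ and $I_C=0\subseteq I_N$. If $N\le C$, then $I_C\subseteq I_N$ by monotonicity.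
\end{proof}

\begin{lemma}\label{lem:codim}
The subspace $I_N$ has codimension $e_V$ in $H^1(G,V)$. In particular, $e_V$ does not depend on the chief series.
\end{lemma}

\begin{proof}
Since $I_{N_0}=H^1(G,V)$, it suffices to show, for $K=N_{j-1}$, $H=N_j$ and $A=H/K$, that $\dim I_K-\dim I_H$ is $1$ if $A$ is complemented and isomorphic to $V$, and $0$ otherwise.

Let $H\not\le C$. Then $A\not\cong V$, because $H$ centralizes $A$, and $I_H=0$; we need $I_K=0$. If $K\not\le C$, this is Lemma~\ref{lem:IB}(a). If $K\le C$, then $I_K\cong H^1(G/K,V)$, and $A$ is a normal subgroup of prime power order of $G/K$ acting nontrivially on $V$. So $r\nmid|A|$ and $H^1(A,V)=0$, and Lemma~\ref{lem:IB}(a) applied to $G/K$ gives $H^1(G/K,V)=0$.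

Let $H\le C$. By Lemma~\ref{lem:IB}(b), restriction to $H$ defines an $F$-linear map $\rho\colon I_K\to\mathrm{Hom}_G(A,V)$ with kernel $I_H$. By Schur's lemma the target is $0$ if $A\not\cong V$ and has dimension $1$ if $A\cong V$. It remains to show that for $A\cong V$ the map $\rho$ is nonzero exactly when $A$ is complemented. If $\rho([\delta])\ne0$, then $\delta$ vanishes on $K$ and induces an isomorphism $A\to V$. So $M=\delta^{-1}(0)$ satisfies $M\cap H=K$, and $|G:M|=|V|=|A|$ because $\delta$ is onto and its fibers are the left cosets of $M$. Hence $|MH|=|M|\,|A|=|G|$, and $M/K$ is a complement. Conversely, if $M/K$ is a complement, then $\gamma_M$ followed by an isomorphism $A\to V$ vanishes on $K$ and not on $H$.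
\end{proof}

\subsection*{A linear criterion for invariable generation}
The next two lemmas say that, once the quotient $G/N$ is dealt with, invariable generation of $G$ amounts to the inclusions $T_V^\perp\subseteq I_N$.

\begin{lemma}\label{lem:nec}
If $X$ invariably generates $G$, then $X_V^\perp\subseteq I_N$.
\end{lemma}

\begin{proof}
Let $[\delta]\in X_V^\perp$. No proper subgroup captures $X$, so $\delta$ is not surjective by Lemma~\ref{lem:perp}(b). Then $[\delta]\in I_C\subseteq I_N$ by Lemmas~\ref{lem:IB}(c) and~\ref{lem:hzero}.
\end{proof}

\begin{lemma}\label{lem:suff}
Let $T\subseteq G$. If the image of $T$ invariably generates $G/N$, and $T_V^\perp\subseteq I_N$ for all $V$ with $e_V>0$, then $T$ invariably generates $G$.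
\end{lemma}

\begin{proof}
Suppose that a maximal subgroup $M$ captures $T$. Then $N\not\le M$, since otherwise $M/N$ would capture the image of $T$. Let $j$ be least with $H=N_j\not\le M$, put $K=N_{j-1}\le M$, and let $V=H/K$. Then $MH=G$ by maximality. The subgroup $M\cap H$ is normalized by $M$, and by $H$ because it contains $K\ge[H,H]$. So it is normal in $G$, and $K\le M\cap H<H$ forces $M\cap H=K$. Thus $M/K$ is a complement of $V$ and $e_V>0$. The cocycle $\gamma_M$ has zero set $M$, so $[\gamma_M]\in T_V^\perp$ by Lemma~\ref{lem:perp}(a). But $H\le C_G(V)$ and $\gamma_M|_H\ne0$, so $[\gamma_M]\notin I_H\supseteq I_N$ by Lemma~\ref{lem:IB}(b). This contradicts the hypothesis.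
\end{proof}

\begin{proof}[Proof of the bound for $m_I(G)$]
Let $X$ be a minimal invariable generating set of $G$. Its image invariably generates $G/N$. Choose $Y\subseteq X$ minimal subject to its image invariably generating $G/N$. Then $Y$ maps bijectively onto a minimal invariable generating set of $G/N$, so $|Y|\le m_I(G/N)$. We bound the number of further elements of $X$ that are needed to satisfy Lemma~\ref{lem:suff}.

Fix $V$ with $e_V>0$. We claim that $\dim Y_V^\perp\le e_V+h_V$. By Lemma~\ref{lem:codim}, $\dim Y_V^\perp\le e_V+\dim(Y_V^\perp\cap I_N)$, so it is enough to show that $Y_V^\perp\cap I_N\subseteq I_C$. If $N\not\le C$, then $I_N=0$. If $N\le C$ and $[\delta]\in Y_V^\perp\cap I_N$, then $N\le\delta^{-1}(0)$ by Lemma~\ref{lem:IB}(b). Were $\delta$ surjective, the proper subgroup $\delta^{-1}(0)\ge N$ would capture $Y$ by Lemma~\ref{lem:perp}(b), against the choice of $Y$. So $[\delta]\in I_C$ by Lemma~\ref{lem:IB}(c), and the claim is proved.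

Let $Z\subseteq X$ and suppose that some $c\in(Y\cup Z)_V^\perp$ lies outside $I_N$. By Lemma~\ref{lem:nec}, $c\notin X_V^\perp$, so $c|_{\langle x\rangle}\ne0$ for some $x\in X$, and adding $x$ to $Z$ lowers $\dim(Y\cup Z)_V^\perp$ by at least $1$. Starting from $Z=\emptyset$, after at most $e_V+h_V$ steps we reach a set $Z_V\subseteq X$ with $(Y\cup Z_V)_V^\perp\subseteq I_N$. The set $T=Y\cup\bigcup_{e_V>0}Z_V$ satisfies the hypotheses of Lemma~\ref{lem:suff}, so it invariably generates $G$, and $T=X$ by minimality. Therefore
\[
|X|\le m_I(G/N)+\sum_{V:\,e_V>0}(e_V+h_V).
\]
Subtracting the formula for $m(G)$ gives the bound for $m_I(G)-m(G)$. If $m_I(G/N)\le m(G/N)$ and $m_I(G)>m(G)$, this bound forces $h_V>0$ for some $V$ with $e_V>0$. This completes the proof of Theorem~\ref{thm:upper}.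
\end{proof}

\begin{remark}\label{rem:solvable}
Let $G$ be solvable and take $N=G$. Then $h_V=0$ for every $V$: by Lemma~\ref{lem:hzero} if $C_G(V)\ne G$, and because $G/C_G(V)$ is trivial otherwise. As $m$ and $m_I$ vanish on the trivial group, Theorem~\ref{thm:upper} recovers the inequality $m_I(G)\le m(G)$ for solvable groups.
\end{remark}

\begin{remark}\label{rem:needed}
The terms $h_V$ cannot be omitted from Theorem~\ref{thm:upper}. Take $G=G_p$ and $N=V_1\times\dots\times V_k$, so that $G/N\cong S=\mathrm{PSL}(2,p)$ and $\sum_Ve_V=k$. We claim that $m_I(S)\le6$; then for $k\ge7$, which occurs by the proof of Theorem~\ref{thm:unbounded}, we get $m_I(G)\ge2k>m_I(G/N)+\sum_Ve_V$.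

For a maximal subgroup $M$ of $S$ let $\widetilde M$ be the union of its conjugates. If $X$ is a minimal invariable generating set, the sets $\widetilde{M_x}$ with $x\in X$ are distinct, since $x$ lies in $\widetilde{M_y}$ exactly when $y\ne x$. So it suffices to show that there are at most six sets $\widetilde M$. The orbit of an ordered pair of distinct points of $\mathbb P^1(\mathbb F_p)$ has size $2|S|/(p-1)=p(p+1)$, which is the number of such pairs. The stabilizer of a point of $\mathbb P^1(\mathbb F_{p^2})\setminus\mathbb P^1(\mathbb F_p)$ also fixes the conjugate point, so it is a torus, and the orbit has size $2|S|/(p+1)=p^2-p$, which is the number of such points. Hence point stabilizers are conjugate, tori of the same order are conjugate, and types (B) and (D) give at most three sets. A non-scalar matrix in $\mathrm{SL}(2,p)$ with a repeated eigenvalue has order $p$ in $S$, so every non-identity element of order prime to $p$ has two distinct fixed points and lies in a torus. Since tori are cyclic and $(p-1)/2$ and $(p+1)/2$ are coprime, all cyclic subgroups of $S$ of a given order prime to $p$ are conjugate. For $M$ of type (E), the set $\widetilde M$ therefore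 consists of all elements of $S$ whose order is the order of an element of $M$. It depends only on the isomorphism type of $M$, and type (E) gives at most three sets.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GL}
Daniele Garzoni and Andrea Lucchini, \emph{Minimal invariable generating sets}, arXiv:2203.00726 (2022).

\bibitem{Hu}
Huppert, \emph{Endliche Gruppen I}.

\bibitem{WS}
Whiston and Saxl, J. Algebra \textbf{258} (2002).

\end{thebibliography}
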